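\title{Large intersecting subfamilies of union closed families}

\begin{abstract}
Let $\mathcal{F}$ be a union closed family of subsets of $[n]=\{1,\dots,n\}$, $n\ge 1$, whose members cover $[n]$. We prove that every inclusion-maximal intersecting subfamily of $\mathcal{F}$ contains at least half of the members of $\mathcal{F}$, and that the largest intersecting subfamily contains exactly half of them if and only if $\mathcal{F}$ is closed under complementation. The lower bound rests on a generalization of the Marica--Sch\"onheim inequality for set differences.
\end{abstract}

\section{The question and the results}\label{sec:intro}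

Let $n\ge 1$ be an integer, let $[n]=\{1,\dots,n\}$, and let $\mathcal{P}(n)$ be the power set of $[n]$. We write $\#X$ for the cardinality of a set $X$. A family $\mathcal{F}\subseteq\mathcal{P}(n)$ is \emph{union closed} if $A\cup B\in\mathcal{F}$ whenever $A,B\in\mathcal{F}$, and \emph{nontrivial} if the union of its members is $[n]$. A nontrivial, union closed family contains $[n]$, since $[n]$ is a finite union of its members. A family $\mathcal{E}$ is \emph{intersecting} if $A\cap B\neq\emptyset$ for all $A,B\in\mathcal{E}$; taking $A=B$ shows that $\emptyset\notin\mathcal{E}$. We denote by $\iota(\mathcal{F})$ the largest size of an intersecting subfamily of $\mathcal{F}$. The following question is posed in Nagel's notes \cite{Nagel}.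

\medskip
\noindent\textbf{Question.} \emph{Does every nontrivial, union closed family $\mathcal{F}\subseteq\mathcal{P}(n)$ have an intersecting subfamily $\mathcal{E}$ with $\#\mathcal{E}\ge\frac12\#\mathcal{F}$?}
\medskip

The members of $\mathcal{F}$ that contain a fixed element form an intersecting subfamily, so the answer is yes for every family in which some element lies in at least half of the members. The question asks for less than such an element, because an intersecting family need not have a common point: consider the subsets of $[3]$ with at least two elements.

The ratio $\iota(\mathcal{F})/\#\mathcal{F}$ measures how far $\mathcal{F}$ is from being intersecting. For the chain $\{[1],[2],\dots,[n]\}$ it is $1$. For $\mathcal{F}=\mathcal{P}(n)$ it is $\frac12$: an intersecting family contains at most one set from each of the $2^{n-1}$ pairs $\{A,[n]\setminus A\}$, and the sets containing $1$ form an intersecting family of size $2^{n-1}$. So $\frac12$ is the largest constant one can ask for. For families that are not union closed the bound fails. An intersecting subfamily of $\{\{1\},\dots,\{n\},[n]\}$ contains at most one singleton, so it has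 at most $2$ members, and $2<\frac{n+1}{2}$ for $n\ge4$. What this family lacks are the unions of its many disjoint members. In a union closed family, two disjoint members $A,B$ cannot both be chosen, but they bring with them the member $A\cup B$, which meets every set that $A$ or $B$ meets. One may therefore hope that the sets that must be left out are compensated by unions that may be taken in. This is so, in a strong form.

Throughout the paper, $\mathcal{F}\subseteq\mathcal{P}(n)$ is nontrivial and union closed, and a \emph{maximal intersecting subfamily} is one that is maximal with respect to inclusion among the intersecting subfamilies of $\mathcal{F}$.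

\begin{theorem}\label{thm:half}
Every maximal intersecting subfamily $\mathcal{E}\subseteq\mathcal{F}$ satisfies
\[
\#\mathcal{E}\ \ge\ \tfrac12\#(\mathcal{F}\cup\{\emptyset\})\ \ge\ \tfrac12\#\mathcal{F}.
\]
Hence every intersecting subfamily of $\mathcal{F}$ is contained in one with at least $\frac12\#\mathcal{F}$ members.
\end{theorem}

Applied to the intersecting subfamily $\{[n]\}$, the last sentence answers the question affirmatively. The second theorem describes the families for which nothing better than one half is possible.

\begin{theorem}\label{thm:equal}
The following are equivalent: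
\begin{itemize}
\item[(1)] $\iota(\mathcal{F})=\frac12\#\mathcal{F}$;
\item[(2)] every maximal intersecting subfamily of $\mathcal{F}$ has exactly $\frac12\#\mathcal{F}$ members;
\item[(3)] $\mathcal{F}$ is closed under complementation in $[n]$, that is, $\mathcal{F}$ is a Boolean algebra of subsets of $[n]$.
\end{itemize}
If $\mathcal{F}$ is not closed under complementation, then $\iota(\mathcal{F})\ge\frac12(\#\mathcal{F}+1)$, and this bound is attained, for example by $\mathcal{P}(n)\setminus\{\emptyset\}$.
\end{theorem}

Here a Boolean algebra of subsets of $[n]$ is a family that contains $[n]$ and is closed under unions and complements. The word ``every'' in (2) cannot be replaced by ``some''; see Example~\ref{ex:classes}. In Theorem~\ref{thm:half}, nontriviality is a normalization: a finite union closed family with a nonempty member becomes nontrivial when the union of its members is renamed $[n]$. What is excluded is the family $\{\emptyset\}$, whose only intersecting subfamily is empty.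

Section~\ref{sec:unions} reduces Theorem~\ref{thm:half} to a counting statement about unions of sets, Section~\ref{sec:differences} proves that statement and the theorem, and Section~\ref{sec:equality} proves Theorem~\ref{thm:equal}.

\section{From complements to unions}\label{sec:unions}

Maximality enters both proofs only through the following three properties.

\begin{lemma}\label{lem:maximal}
Let $\mathcal{E}$ be a maximal intersecting subfamily of $\mathcal{F}$.
\begin{itemize}
\item[(a)] $[n]\in\mathcal{E}$.
\item[(b)] If $X\in\mathcal{E}$ and $X\subseteq Y\in\mathcal{F}$, then $Y\in\mathcal{E}$.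
\item[(c)] For every $B\in\mathcal{F}\setminus\mathcal{E}$ there is $X\in\mathcal{E}$ with $X\cap B=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $[n]$ belongs to $\mathcal{F}$ and meets every nonempty subset of $[n]$, including itself because $n\ge1$. So $\mathcal{E}\cup\{[n]\}$ is intersecting, and it equals $\mathcal{E}$ by maximality.

(b) The set $Y$ is nonempty and meets every member of $\mathcal{E}$, because $X$ is nonempty and does so. So $\mathcal{E}\cup\{Y\}$ is intersecting, and it equals $\mathcal{E}$ by maximality.

(c) If $B=\emptyset$, take $X=[n]$, which lies in $\mathcal{E}$ by (a). If $B\ne\emptyset$, then $\mathcal{E}\cup\{B\}$ is not intersecting by maximality, so two of its members, possibly equal, are disjoint. They are not both in $\mathcal{E}$, and they are not both $B$ since $B\neq\emptyset$. So one is $B$ and the other lies in $\mathcal{E}$.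
\end{proof}

Put $\mathcal{D}=\mathcal{F}\setminus\mathcal{E}$. We want to show $\#\mathcal{E}\ge\#\mathcal{D}$. For $\mathcal{F}=\mathcal{P}(n)$ this takes one line: if $B\in\mathcal{D}$, then (c) gives $X\in\mathcal{E}$ with $X\subseteq[n]\setminus B$, so $[n]\setminus B\in\mathcal{E}$ by (b), and $B\mapsto[n]\setminus B$ is an injection from $\mathcal{D}$ to $\mathcal{E}$. In general the complement of $B$ is not available. Property (c) still assigns to each $B\in\mathcal{D}$ a set $X_B\in\mathcal{E}$ disjoint from it, but it may be impossible to make this assignment injective.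

\begin{example}\label{ex:six}
We abbreviate $\{1,3\}$ as $13$, and so on. Let $n=3$ and
\[
\mathcal{F}=\{\emptyset,\,1,\,12,\,3,\,13,\,123\}.
\]
This family is union closed: the incomparable pairs give $1\cup3=13$ and $12\cup3=12\cup13=123$. The subfamily $\mathcal{E}=\{3,13,123\}$ is intersecting, and it is maximal because the remaining sets $\mathcal{D}=\{\emptyset,1,12\}$ are all disjoint from $3$. The only member of $\mathcal{E}$ disjoint from $1$ is $3$, and the same holds for $12$. So $X_1=X_{12}=3$ is forced, and the sets $X_B$ alone are too few, or at least cannot be matched to $\mathcal{D}$ one to one. Union closedness repairs this. The unions $3\cup\emptyset=3$, $3\cup1=13$ and $3\cup12=123$ lie in $\mathcal{F}$, they contain $3\in\mathcal{E}$ and so lie in $\mathcal{E}$ by (b), and they are distinct because $3$ is disjoint from every member of $\mathcal{D}$.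
\end{example}

We have seen two mechanisms. In the power set, each $B\in\mathcal{D}$ has its own partner $X_B$. In Example~\ref{ex:six}, one set $X$ is a partner for all of $\mathcal{D}$, and $B\mapsto X\cup B$ is injective. Neither mechanism works alone: the first fails in Example~\ref{ex:six}, and the second fails for $\mathcal{P}(3)$ with $\mathcal{E}=\{12,13,23,123\}$, where no nonempty set is disjoint from all of $1,2,3\in\mathcal{D}$. To cover both, we give up constructing an injection and count all the unions $X_B\cup B'$ with $B,B'\in\mathcal{D}$. They lie in $\mathcal{E}$, so it suffices to show that there are at least $\#\mathcal{D}$ different ones. This claim no longer involves $\mathcal{F}$. With $A_B=[n]\setminus X_B$, the condition $X_B\cap B=\emptyset$ reads $B\subseteq A_B$, and the complement of $X_B\cup B'$ is the difference $A_B\setminus B'$.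

\section{Counting differences}\label{sec:differences}

The Marica--Sch\"onheim inequality states that distinct finite sets $B_1,\dots,B_m$ have at least $m$ distinct differences $B_i\setminus B_j$. We need the following generalization, of which it is the case $A_i=B_i$; the proof is self-contained.

\begin{lemma}\label{lem:differences}
Let $S$ be a finite set, let $B_1,\dots,B_m$ be distinct subsets of $S$, and let $A_1,\dots,A_m$ be subsets of $S$, not necessarily distinct, with $B_i\subseteq A_i$ for all $i$. Then
\[
\#\{A_i\setminus B_j : 1\le i,j\le m\}\ \ge\ m .
\]
\end{lemma}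

Both hypotheses are needed when $m\geq 2$: if $A_i=B_i=\emptyset$ for all $i$, or if the $B_i$ are distinct but $A_i=\emptyset$ for all $i$, the only difference is $\emptyset$. The case $m=2$ shows how they cooperate. Since $B_1\ne B_2$, we may assume that some $e$ lies in $B_2$ but not in $B_1$. Then $e\in A_2$, because $B_2\subseteq A_2$, and so $A_2\setminus B_1$ contains $e$ while $A_2\setminus B_2$ does not. We know nothing about whether $e\in A_1$, so it is $A_2$ that must be used.

The general proof deletes an element $e$ from all sets. Deletion merges two sets exactly when they have the form $T$ and $T\cup\{e\}$ with $e\notin T$, so the size of any family is the number of sets left after deletion plus the number of merged pairs. We compare these two numbers for the differences with the same two numbers for the $B_i$, each time by induction. The argument for $m=2$ is what produces merged pairs of differences from merged pairs of $B_i$.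

\begin{proof}
We use induction on $\#S$. If $S=\emptyset$, then $m\le1$, and for $m=1$ there is the one difference $\emptyset$. Let $\#S\ge1$, fix $e\in S$, and write $T'=T\setminus\{e\}$ for $T\subseteq S$. Let $\Delta$ be the set of all differences $A_i\setminus B_j$, and put
\[
\Delta_0=\{T\subseteq S' : T\in\Delta\},\qquad \Delta_1=\{T\subseteq S' : T\cup\{e\}\in\Delta\}.
\]
The members of $\Delta$ that avoid $e$ form $\Delta_0$, and those that contain $e$ correspond bijectively to $\Delta_1$. Hence
\begin{equation}\label{eq:split}
\#\Delta=\#\Delta_0+\#\Delta_1=\#(\Delta_0\cup\Delta_1)+\#(\Delta_0\cap\Delta_1).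
\end{equation}
Let $m'$ be the number of distinct sets among $B_1',\dots,B_m'$. A set $T$ among these comes from $B_i=T$ or from $B_i=T\cup\{e\}$, and since the $B_i$ are distinct, each alternative occurs for at most one index $i$. Let $K$ be the collection of those $T$ for which both occur. Counting indices gives $m=m'+\#K$.

\emph{The union.} We have $\Delta_0\cup\Delta_1=\{D':D\in\Delta\}$ and $(A_i\setminus B_j)'=A_i'\setminus B_j'$, so $\Delta_0\cup\Delta_1$ is the set of all $A_i'\setminus B_j'$. Choose a set $J$ of $m'$ indices such that the sets $B_i'$ with $i\in J$ are distinct. Since $B_i'\subseteq A_i'\subseteq S'$, the induction hypothesis gives at least $m'$ distinct sets $A_i'\setminus B_j'$ with $i,j\in J$. So $\#(\Delta_0\cup\Delta_1)\ge m'$.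

\emph{The intersection.} For $T\in K$ let $p(T)$ and $q(T)$ be the indices with $B_{p(T)}=T$ and $B_{q(T)}=T\cup\{e\}$. Then $e\in B_{q(T)}\subseteq A_{q(T)}$, so $A_{q(T)}=A_{q(T)}'\cup\{e\}$. For $T,U\in K$ we have $e\notin U$, and therefore
\[
A_{q(T)}\setminus B_{p(U)}=\bigl(A'_{q(T)}\setminus U\bigr)\cup\{e\},\qquad
A_{q(T)}\setminus B_{q(U)}=A'_{q(T)}\setminus U .
\]
The first identity shows $A'_{q(T)}\setminus U\in\Delta_1$ and the second shows $A'_{q(T)}\setminus U\in\Delta_0$. Thus $\Delta_0\cap\Delta_1$ contains all sets $A'_{q(T)}\setminus U$ with $T,U\in K$. The members $T$ of $K$ are distinct subsets of $S'$, and $T=B'_{q(T)}\subseteq A'_{q(T)}$. The induction hypothesis gives $\#(\Delta_0\cap\Delta_1)\ge\#K$.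

By \eqref{eq:split}, $\#\Delta\ge m'+\#K=m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:half}]
The family $\mathcal{F}\cup\{\emptyset\}$ is nontrivial and union closed, and it has the same intersecting subfamilies as $\mathcal{F}$, since none of them contains $\emptyset$. So we may assume $\emptyset\in\mathcal{F}$ and must show $\#\mathcal{E}\ge\frac12\#\mathcal{F}$.

Let $\mathcal{D}=\mathcal{F}\setminus\mathcal{E}$. By Lemma~\ref{lem:maximal}(c), for each $B\in\mathcal{D}$ we can choose $X_B\in\mathcal{E}$ disjoint from $B$. Put $A_B=[n]\setminus X_B\supseteq B$. Lemma~\ref{lem:differences}, applied with $S=[n]$ to the pairs $B\subseteq A_B$, gives at least $\#\mathcal{D}$ distinct sets $A_B\setminus B'=[n]\setminus(X_B\cup B')$ with $B,B'\in\mathcal{D}$. Taking complements,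
\[
\#\{X_B\cup B' : B,B'\in\mathcal{D}\}\ \ge\ \#\mathcal{D}.
\]
Each set $X_B\cup B'$ lies in $\mathcal{F}$ because $\mathcal{F}$ is union closed; this is the step that fails for the family of singletons in Section~\ref{sec:intro}. It contains $X_B\in\mathcal{E}$, so it lies in $\mathcal{E}$ by Lemma~\ref{lem:maximal}(b). Hence $\#\mathcal{E}\ge\#\mathcal{D}=\#\mathcal{F}-\#\mathcal{E}$.

Finally, since $\mathcal{F}$ is finite, every intersecting subfamily is contained in a maximal one.
\end{proof}

\section{The case of equality}\label{sec:equality}

The substance of Theorem~\ref{thm:equal} is the implication (1)$\Rightarrow$(3): from a single numerical identity we must produce the complement of every member of $\mathcal{F}$. We first name the only possible candidate for the complement, then see how maximal intersecting subfamilies are built from it. We shall see that (1) forces $\emptyset\in\mathcal{F}$, so in Sections~\ref{sub:star} and~\ref{sub:exchange} we assume $\emptyset\in\mathcal{F}$.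

\subsection{The largest disjoint member}\label{sub:star}

For $A\in\mathcal{F}$ let $A^*$ be the union of all members of $\mathcal{F}$ that are disjoint from $A$. There is at least one such member, namely $\emptyset$, so $A^*\in\mathcal{F}$ by union closedness, and $A\cap A^*=\emptyset$. Thus $A^*$ is the largest member of $\mathcal{F}$ disjoint from $A$. If $[n]\setminus A\in\mathcal{F}$, then $A^*=[n]\setminus A$; so $\mathcal{F}$ is closed under complementation exactly when $A\cup A^*=[n]$ for all $A\in\mathcal{F}$.

\begin{lemma}\label{lem:star}
Let $A,B\in\mathcal{F}$.
\begin{itemize}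
\item[(a)] $A\cap B=\emptyset\iff B\subseteq A^*\iff A\subseteq B^*$.
\item[(b)] If $A\subseteq B$, then $B^*\subseteq A^*$ and $A^{**}\subseteq B^{**}$.
\item[(c)] $A\subseteq A^{**}$ and $A^{***}=A^*$.
\item[(d)] $\emptyset^*=[n]$ and $[n]^*=\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $A\cap B=\emptyset$, then $B\subseteq A^*$ by definition; the converse holds because $A\cap A^*=\emptyset$. The condition $A\cap B=\emptyset$ is symmetric, which gives the other equivalence.

(b) The set $B^*$ is disjoint from $B$, hence from $A$, so $B^*\subseteq A^*$ by (a). Applying this to $B^*\subseteq A^*$ gives $A^{**}\subseteq B^{**}$.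

(c) Since $A\cap A^*=\emptyset$, part (a) gives $A\subseteq A^{**}$. Applied to $A^*$, this gives $A^*\subseteq A^{***}$, and (b) applied to $A\subseteq A^{**}$ gives $A^{***}\subseteq A^*$.

(d) The member $[n]$ is disjoint from $\emptyset$, and only $\emptyset$ is disjoint from $[n]$.
\end{proof}

Call $C\in\mathcal{F}$ \emph{regular} if $C^{**}=C$. By (c), every set of the form $A^*$ is regular, and so $C\mapsto C^*$ is an involution on the regular sets. By (d), it exchanges the regular sets $\emptyset$ and $[n]$. We also record:
\begin{equation}\label{eq:notinside}
\text{if $X$ is regular and $X\neq[n]$, then $X^*\not\subseteq X$.}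
\end{equation}
Indeed, $X^*\subseteq X$ would give $X^*=X^*\cap X=\emptyset$ and so $X=X^{**}=\emptyset^*=[n]$.

For a regular set $C$ define the \emph{class} of $C$ and its \emph{weight} by
\[
\mathcal{F}_C=\{A\in\mathcal{F}: A^{**}=C\},\qquad w(C)=\#\mathcal{F}_C .
\]
Since $A^{**}$ is regular for every $A$, the classes partition $\mathcal{F}$, and $C\in\mathcal{F}_C$. Every $A\in\mathcal{F}_C$ has $A^*=A^{***}=C^*$, so by Lemma~\ref{lem:star}(a) all members of a class are disjoint from exactly the same members of $\mathcal{F}$. A maximal intersecting subfamily therefore cannot tell them apart, and on the regular sets it behaves as it does in a power set.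

\begin{lemma}\label{lem:classes}
Let $\mathcal{E}$ be a maximal intersecting subfamily of $\mathcal{F}$. For every $A\in\mathcal{F}$,
\[
A\in\mathcal{E}\iff A^*\notin\mathcal{E}\iff A^{**}\in\mathcal{E}.
\]
Moreover,
\begin{equation}\label{eq:weights}
\#\mathcal{E}-\#(\mathcal{F}\setminus\mathcal{E})=\sum_{C\in\mathcal{E},\ C\ \mathrm{regular}}\bigl(w(C)-w(C^*)\bigr).
\end{equation}
\end{lemma}

\begin{proof}
If $A\in\mathcal{E}$, then $A^*\notin\mathcal{E}$ because $A\cap A^*=\emptyset$. If $A\notin\mathcal{E}$, then Lemma~\ref{lem:maximal}(c) gives $X\in\mathcal{E}$ disjoint from $A$; thus $X\subseteq A^*$, and $A^*\in\mathcal{E}$ by Lemma~\ref{lem:maximal}(b). This is the first equivalence. The second is the first applied to $A^*$.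

It follows that $\mathcal{E}$ is the union of the classes $\mathcal{F}_C$ over regular $C\in\mathcal{E}$, and $\mathcal{F}\setminus\mathcal{E}$ is the union of the classes $\mathcal{F}_C$ over regular $C\notin\mathcal{E}$. By the first equivalence, the involution $C\mapsto C^*$ maps the regular sets in $\mathcal{E}$ bijectively onto the regular sets outside $\mathcal{E}$. This gives \eqref{eq:weights}.
\end{proof}

\begin{example}\label{ex:classes}
For the family of Example~\ref{ex:six}, listing the members disjoint from each $A$ gives
\[
\begin{array}{c|cccccc}
A      & \emptyset & 1  & 12 & 3  & 13        & 123\\ \hline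
A^*    & 123       & 3  & 3  & 12 & \emptyset & \emptyset\\
A^{**} & \emptyset & 12 & 12 & 3  & 123       & 123
\end{array}
\]
The classes are $\mathcal{F}_\emptyset=\{\emptyset\}$, $\mathcal{F}_{123}=\{13,123\}$, $\mathcal{F}_3=\{3\}$ and $\mathcal{F}_{12}=\{1,12\}$. By Lemmas~\ref{lem:maximal}(a) and~\ref{lem:classes}, a maximal intersecting subfamily is $\mathcal{F}_{123}\cup\mathcal{F}_3$ or $\mathcal{F}_{123}\cup\mathcal{F}_{12}$. The first is the maximal subfamily $\{3,13,123\}$ of Example~\ref{ex:six}. The second consists of the four sets containing $1$, so $\iota(\mathcal{F})=4$. The first has exactly $3=\frac12\#\mathcal{F}$ members, although $\mathcal{F}$ does not contain the complement of $1$. So condition (2) of Theorem~\ref{thm:equal} cannot be weakened to ``some maximal intersecting subfamily has exactly $\frac12\#\mathcal{F}$ members''. For this subfamily \eqref{eq:weights} reads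
\[
0=\bigl(w(123)-w(\emptyset)\bigr)+\bigl(w(3)-w(12)\bigr)=1+(-1).
\]
\end{example}

The example shows both the goal and the obstacle. The set $13=1\cup1^*$ is not $[n]$ but lies in the class of $[n]$, and we shall see that $A\cup A^*$ always lies in that class. So it suffices to prove $w([n])=1$. Under hypothesis (1) the left side of \eqref{eq:weights} vanishes, and the term for $C=[n]$ is $w([n])-w(\emptyset)$. We need the other terms to vanish rather than to cancel it. In the example the canceling term $w(3)-w(12)<0$ reveals an improvement: exchanging $\mathcal{F}_3$ for $\mathcal{F}_{12}$ gives a larger intersecting family. Hypothesis (1) forbids such an improvement, provided the exchange is possible.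

\subsection{Exchanging a class}\label{sub:exchange}

Let $X$ be regular and let $\mathcal{E}\ni X$ be maximal intersecting. Every $A\in\mathcal{F}_{X^*}$ has $A^*=X$, so a member $Z$ of $\mathcal{F}$ is disjoint from $A$ exactly when $Z\subseteq X$. The obstructions to exchanging $\mathcal{F}_X$ for $\mathcal{F}_{X^*}$ are thus the members of $\mathcal{E}\setminus\mathcal{F}_X$ contained in $X$. An arbitrary $\mathcal{E}$ may contain such members: in $\mathcal{P}(3)$, one cannot exchange $12$ for $3$ in the family of sets containing $1$. So we build $\mathcal{E}$ to suit $X$. To keep a regular set $Y\subsetneq X$ out of $\mathcal{E}$, we put $Y^*$ in.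

\begin{lemma}\label{lem:exchange}
Let $X$ be regular with $X\notin\{\emptyset,[n]\}$. There is a maximal intersecting subfamily $\mathcal{E}$ of $\mathcal{F}$ such that $\mathcal{F}_X\subseteq\mathcal{E}$, $\mathcal{F}_{X^*}\cap\mathcal{E}=\emptyset$, and $\mathcal{E}'=(\mathcal{E}\setminus\mathcal{F}_X)\cup\mathcal{F}_{X^*}$ is intersecting.
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:star}(a),(b) throughout. Let
\[
\mathcal{G}=\{X\}\cup\{Y^*: Y\text{ regular},\ Y\subsetneq X\}\subseteq\mathcal{F}.
\]
We check that $\mathcal{G}$ is intersecting. The set $X$ meets itself because $X\ne\emptyset$. If $X\cap Y^*=\emptyset$ for a regular $Y\subsetneq X$, then $X\subseteq Y^{**}=Y$, which is false. If $Y_1^*\cap Y_2^*=\emptyset$ for regular $Y_1,Y_2\subsetneq X$, possibly equal, then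
\[
X^*\subseteq Y_1^*\subseteq Y_2^{**}=Y_2\subseteq X,
\]
which contradicts \eqref{eq:notinside} because $X\neq[n]$.

Extend $\mathcal{G}$ to a maximal intersecting subfamily $\mathcal{E}$. Then $X\in\mathcal{E}$ and $X^*\notin\mathcal{E}$, so $\mathcal{F}_X\subseteq\mathcal{E}$ and $\mathcal{F}_{X^*}\cap\mathcal{E}=\emptyset$ by Lemma~\ref{lem:classes}. No regular $Y\subsetneq X$ lies in $\mathcal{E}$, since $Y^*\in\mathcal{E}$ is disjoint from $Y$.

It remains to show that any two members of $\mathcal{E}'$, possibly equal, meet. Two members of $\mathcal{E}\setminus\mathcal{F}_X$ meet because $\mathcal{E}$ is intersecting. For the other pairs, recall that $A^*=A^{***}=X^{**}=X$ for $A\in\mathcal{F}_{X^*}$. If $A,B\in\mathcal{F}_{X^*}$ were disjoint, then $A\subseteq B^*=X$, hence $X^*=A^{**}\subseteq X^{**}=X$, contradicting \eqref{eq:notinside}. If $A\in\mathcal{F}_{X^*}$ and $Z\in\mathcal{E}\setminus\mathcal{F}_X$ were disjoint, then $Z\subseteq A^*=X$, hence $Z^{**}\subseteq X^{**}=X$. The set $Z^{**}$ is regular, it lies in $\mathcal{E}$ by Lemma~\ref{lem:classes}, and $Z^{**}\neq X$ because $Z\notin\mathcal{F}_X$. So it would be a regular proper subset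 of $X$ in $\mathcal{E}$, and there is none.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:equal}}

\emph{(3)$\Rightarrow$(2).} Since $n\ge1$, no set equals its complement, so $\mathcal{F}$ splits into $\frac12\#\mathcal{F}$ pairs $\{A,[n]\setminus A\}$. An intersecting subfamily contains at most one set from each pair, so it has at most $\frac12\#\mathcal{F}$ members. A maximal one has at least that many by Theorem~\ref{thm:half}.

\emph{(2)$\Rightarrow$(1).} An intersecting subfamily of largest size is maximal.

\emph{(1)$\Rightarrow$(3).} Assume $\iota(\mathcal{F})=\frac12\#\mathcal{F}$. By Theorem~\ref{thm:half}, every maximal intersecting subfamily $\mathcal{E}$ satisfies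
\[
\tfrac12\#\mathcal{F}\le\tfrac12\#(\mathcal{F}\cup\{\emptyset\})\le\#\mathcal{E}\le\iota(\mathcal{F})=\tfrac12\#\mathcal{F}.
\]
Equality holds throughout. So $\emptyset\in\mathcal{F}$, which makes Sections~\ref{sub:star} and~\ref{sub:exchange} applicable, and every maximal intersecting subfamily has exactly $\iota(\mathcal{F})=\frac12\#\mathcal{F}$ members.

Let $X\notin\{\emptyset,[n]\}$ be regular, and take $\mathcal{E}$ and $\mathcal{E}'$ as in Lemma~\ref{lem:exchange}. Then
\[
\#\mathcal{E}-w(X)+w(X^*)=\#\mathcal{E}'\le\iota(\mathcal{F})=\#\mathcal{E},
\]
so $w(X^*)\le w(X)$. The set $X^*$ is regular, and $X^*\notin\{\emptyset,[n]\}$ because the involution $*$ exchanges $\emptyset$ and $[n]$. The same inequality for $X^*$ reads $w(X)\le w(X^*)$. Hence $w(X)=w(X^*)$ for every regular $X\notin\{\emptyset,[n]\}$.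

Now apply \eqref{eq:weights} to any maximal intersecting subfamily $\mathcal{E}$. The left side is $0$. We have $\emptyset\notin\mathcal{E}$ and, by Lemma~\ref{lem:maximal}(a), $[n]\in\mathcal{E}$; all terms other than the one for $C=[n]$ vanish. So $w([n])=w(\emptyset)$. Since $A\subseteq A^{**}$, the class $\mathcal{F}_\emptyset$ is $\{\emptyset\}$. Therefore $w([n])=1$, that is, $\mathcal{F}_{[n]}=\{[n]\}$.

Let $A\in\mathcal{F}$ and $G=A\cup A^*\in\mathcal{F}$. The set $G^*$ is disjoint from $A$, so $G^*\subseteq A^*$; it is also disjoint from $A^*$, so $G^*=\emptyset$. Then $G^{**}=[n]$, which means $G\in\mathcal{F}_{[n]}$, and so $G=[n]$. Together with $A\cap A^*=\emptyset$ this gives $[n]\setminus A=A^*\in\mathcal{F}$, which is (3).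

\emph{The last assertion.} If $\mathcal{F}$ is not closed under complementation, then $\iota(\mathcal{F})\neq\frac12\#\mathcal{F}$ by the equivalence, and $\iota(\mathcal{F})\ge\frac12\#\mathcal{F}$ by Theorem~\ref{thm:half}. So the integer $2\iota(\mathcal{F})$ is at least $\#\mathcal{F}+1$. The family $\mathcal{F}=\mathcal{P}(n)\setminus\{\emptyset\}$ is nontrivial and union closed, and it contains $[n]$ but not its complement. It has the same intersecting subfamilies as $\mathcal{P}(n)$, so by the computation in Section~\ref{sec:intro},
\[
\iota(\mathcal{F})=2^{n-1}=\tfrac12(\#\mathcal{F}+1).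
\]
This completes the proof of Theorem~\ref{thm:equal}. \qed

\begin{thebibliography}{1}

\bibitem{Nagel}
Nicolas Nagel, \emph{Notes on the Union Closed Sets Conjecture}, arXiv:2208.03803 (2022).

\end{thebibliography}
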